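# Spherical metrics with one conical point, and a handle attached to a rectangular torus

## 1. Spherical metrics, conical points, developing maps, Schwarzian derivatives

All surfaces are Riemann surfaces. A conformal metric is written locally as $e^{2u}|dz|^2$, and $\Delta=4\partial_z\partial_{\bar z}$ is the flat Laplacian. The metric has Gaussian curvature $1$ exactly when
$$\Delta u=-e^{2u}.\tag{1}$$
If we write it as $e^{2U}\hat g$ with a smooth conformal background metric $\hat g$ of curvature $\hat K$, the same condition reads, with the Laplacian of $\hat g$,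
$$\Delta U=\hat K-e^{2U}.\tag{2}$$
The model is the round metric $g_S=\frac{4|dw|^2}{(1+|w|^2)^2}$ on $\mathbb{CP}^1$. Its area is $4\pi$, the distance from $0$ to $w$ is $2\arctan|w|$, and its group of conformal isometries is $PSU(2)=SO(3)$, acting by Möbius maps.

**Definition (conical point).** A conformal metric is conical at $z_0$ of angle $\alpha>0$ if it has the form $|z-z_0|^{\frac{\alpha}{\pi}-2}h$ with $h$ a smooth conformal metric near $z_0$. On a Riemann surface one uses a local holomorphic coordinate.

For example, the pullback of $g_S$ by $z\mapsto z^N$ is $|z|^{2N-2}\frac{4N^2|dz|^2}{(1+|z|^{2N})^2}$, which is conical at $0$ of angle $2\pi N$. More generally, if $f$ is holomorphic into $\mathbb{CP}^1$ with local degree $N$ at a point, we may rotate so that $f=\varphi^N$ with $\varphi$ a local coordinate, and $f^*g_S$ is conical of angle $2\pi N$ there. An angle $2\pi(2\ell+1)$ means $u=2\ell\log|z|+\text{smooth}$.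

**Definition (spherical metric with one conical point).** Let $M$ be a closed oriented surface of genus $g\ge2$. A spherical metric on $M$ with a conical singularity at $P$ of angle $\theta$ is a metric, conformal for a given conformal structure, that is smooth of constant curvature $+1$ on $M\setminus\{P\}$ and conical of angle $\theta$ at $P$.

**Definition (developing map, holonomy).** Liouville's theorem: on a simply connected Riemann surface, a smooth conformal metric of curvature $1$ equals $f^*g_S$ for a holomorphic immersion $f$ into $\mathbb{CP}^1$, unique up to composition with $PSU(2)$. In a coordinate,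
$$e^{u}=\frac{2|f'|}{1+|f|^2}.$$
On a surface that is not simply connected, $f$ lives on the universal cover, and $f\circ\gamma=\rho(\gamma)f$ for every deck transformation $\gamma$, with $\rho(\gamma)\in PSU(2)$. The map $f$ is the developing map and $\rho$ is the holonomy.

**Example 1.** Let $X$ be the genus-$g$ curve $v^2=z^{2g+1}-1$ with its single point $P$ at infinity, where $z$ has a pole of order $2$ and $v$ a pole of order $2g+1$. Since $(v-i)(v+i)=z^{2g+1}$ and $z$ is a local coordinate at $(0,\pm i)$, the function $\frac{i-v}{i+v}$ has a zero of order $2g+1$ at $(0,i)$, a pole of order $2g+1$ at $(0,-i)$, and no other zeros or poles. So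
$$f=\Big(\frac{i-v}{i+v}\Big)^{1/(2g+1)}$$
is locally meromorphic, and continuation along a loop multiplies it by a root of unity, which is a rotation of the sphere. Hence $f^*g_S$ is well defined on $X$. At $(0,\pm i)$ the map $f$ has a simple zero or pole. At every other finite point $dv\neq0$: where $v=0$ the function $v$ is a coordinate, and where $v\ne0,\ z\neq0$ we have $2v\,dv=(2g+1)z^{2g}dz\ne0$. So $f$ is an immersion off $P$. At $P$, $\frac{i-v}{i+v}=-1+\frac{2i}{v+i}$ takes the value $-1$ with multiplicity $2g+1$, so $f$ has local degree $2g+1$. Thus $X$ carries a spherical metric with one conical point, of angle $2\pi(2g+1)$. Here $f$ is the developing map and the holonomy consists of rotations about one axis.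

**Definition (Schwarzian derivative).** $\{f,z\}=\big(\frac{f''}{f'}\big)'-\frac12\big(\frac{f''}{f'}\big)^2$. For example $\{z^N,z\}=-\frac{N-1}{z^2}-\frac{(N-1)^2}{2z^2}=\frac{1-N^2}{2z^2}$.

We use these textbook facts. For $\mathcal M$ Möbius, $\{\mathcal M\circ f,z\}=\{f,z\}$, and $\{F\circ\varphi,z\}=\{F,w\}|_{w=\varphi}\,\varphi'^2+\{\varphi,z\}$. If $f$ is an immersion into $\mathbb{CP}^1$ (simple poles allowed), then $\{f,z\}$ is holomorphic, and $f(f')^{-1/2}$ and $(f')^{-1/2}$ solve $y''+\frac12\{f,z\}y=0$. Conversely, a ratio of two independent solutions of $y''+\frac12Sy=0$, $S$ holomorphic, is an immersion into $\mathbb{CP}^1$ with Schwarzian $S$, and every $f$ with $\{f,z\}=S$ is such a ratio. Finally, if $f$ develops $e^{2u}|dz|^2$, then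
$$\{f,z\}=2(u_{zz}-u_z^2).\tag{3}$$
To check (3): $u_z=\frac12\frac{f''}{f'}-\frac{f'\bar f}{1+|f|^2}$, so $u_{zz}=\frac12\big(\frac{f''}{f'}\big)'-\frac{f''\bar f}{1+|f|^2}+\frac{f'^2\bar f^2}{(1+|f|^2)^2}$. Subtracting $u_z^2=\frac14\big(\frac{f''}{f'}\big)^2-\frac{f''\bar f}{1+|f|^2}+\frac{f'^2\bar f^2}{(1+|f|^2)^2}$ leaves $\frac12\{f,z\}$.

## 2. Is the angle $2\pi(4g-3)$ available in every conformal class?

The following question comes from Andrei Moroianu and Sergiu Moroianu, "Ricci surfaces", arXiv:1206.1620 (2012).

**Conjecture.** In every conformal class on $M$ and for every point $P\in M$ there exists a spherical metric on $M$ with a conical singularity at $P$ of angle $2\pi(4g-3)$.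

Two facts are known. By Troyanov, with a unique conical point, existence in a prescribed conformal class holds if the angle lies strictly between $\pi(4g-2)$ and $\pi(4g+2)$. And for every $g\ge2$ at least one conformal structure and one point $P$ carry a spherical metric with a single conical point of angle $2\pi(4g-3)$; for $g=2$, where $2\pi(4g-3)=10\pi=2\pi(2g+1)$, the curve $v^2=z^5-1$ of Example 1 is one. Since $2\pi(4g-3)\ge\pi(4g+2)$ for $g\ge2$, Troyanov's result does not apply to this angle. In fact it contains no angle $2\pi(2\ell+1)$ at all, because $4g-2<4\ell+2<4g+2$ would force $g-1<\ell<g$.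

The answer is that the conjecture is false, in every genus $g\ge2$.

## 3. Gauss–Bonnet and branched covers

Two tests can be done by hand.

First, area. Let $\mathbf g=e^{2U}\hat g$ be spherical with one conical point of angle $2\pi(2\ell+1)$, so $U=2\ell\log|z|+\text{smooth}$ at $P$. Integrate (2) over the complement of $\{|z|<r\}$: the left side is $-\oint_{|z|=r}\partial_rU\,|dz|\to-4\pi\ell$, the right side tends to $2\pi(2-2g)-\text{area}$. So
$$\text{area}=4\pi(\ell+1-g),\tag{4}$$
and $\ell\ge g$ is necessary. The angle $2\pi(4g-3)$ is $\ell=2g-2\ge g$, so the test is passed.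

Second, the quickest construction would be to pull back $g_S$ by a holomorphic map $f:X\to\mathbb{CP}^1$ ramified only at $P$, to order $2\ell+1$. The area (4) says that its degree is $\ell+1-g$. But a map of degree $d$ has local degree at most $d$, and $2\ell+1>\ell+1-g$. So this never works: the holonomy is never trivial, and any argument must deal with it.

## 4. The surfaces $X_\varepsilon$

Let $\Lambda=a\mathbb Z+ib\mathbb Z$ with $a,b>0$, let $Y=\mathbb C/\Lambda$ (a rectangular torus) and $O=0\in Y$, and let $r_0>0$ be such that $\{|z|<4r_0\}$ embeds in $Y$. Let $Z$ be any closed Riemann surface of genus $g-1$, with points $P\ne Q$. Identify a neighborhood of $Q$ not containing $P$ with $\{|s|>\frac12\}\cup\{\infty\}$, with $Q=\{s=\infty\}$. For small $\varepsilon>0$ let $X_\varepsilon$ be obtained from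
$$Y\setminus\{|z|\le\varepsilon/2\}\quad\text{and}\quad Z\setminus\{|s|\ge2r_0/\varepsilon\}\qquad\text{by the identification } z=\varepsilon s .$$
The glued region is the annulus $\frac\varepsilon2<|z|<2r_0$, that is, $\frac12<|s|<\frac{2r_0}\varepsilon$. So $X_\varepsilon$ is a closed Riemann surface of genus $g$ containing $P$; it looks like the torus $Y$ with a copy of $Z$ of size $\varepsilon$ attached at $O$.

**Theorem A.** Let $g\ge2$, $\ell\ge g$, and let $Y,Z,P,Q,s$ be as above. There is $\varepsilon_0>0$ such that for $0<\varepsilon<\varepsilon_0$ the surface $X_\varepsilon$ carries no spherical metric with a single conical singularity, at $P$, of angle $2\pi(2\ell+1)$.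

With $\ell=2g-2$ this disproves the conjecture for every $g\ge2$. With $\ell=g$ it shows that Troyanov's upper endpoint $\pi(4g+2)$ cannot be included in his range. Only nonexistence is claimed, and nothing is asserted about other angles.

## 5. What the limit torus forbids, and what it does not

Suppose such metrics $\mathbf g_k$ exist on $X_{\varepsilon_k}$ with $\varepsilon_k\to0$. The sensible first move is to take a limit on the fixed surface $Y\setminus O$, hoping for a spherical metric on $Y$ with one conical point at $O$, of angle $2\pi N$, and then to choose $Y$ so that there is none. This stops at two points.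

The first obstacle is that even $N$ cannot be excluded by any choice of torus: every torus carries a metric with $N=2$. Indeed the rotations $w\mapsto w,-w,1/w,-1/w$ form a group with quotient map $R(w)=w^2+w^{-2}$. The quotient of the round sphere is a sphere with three cone points of angle $\pi$, at $\infty,2,-2$. Move these three points to $e_1,e_2,e_3$ by a Möbius map $\mathcal N$ and pull back by $\wp:Y\to\mathbb{CP}^1$, which is doubly branched over $e_1,e_2,e_3,\infty$. The developing map solves $\mathcal N(R(f))=\wp$. At the half-periods a double point sits over a double point, so $f$ is an immersion. At $O$, a double point of $\wp$ sits over a regular value of $\mathcal N\circ R$, so $f$ has local degree $2$: the angle is $4\pi$.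

In this example the two generating rotations commute in $SO(3)$. Their lifts to $SU(2)$ do not. Near $O$, $f=\varphi^2$ after a rotation, so $(f')^{-1/2}=(2\varphi\varphi')^{-1/2}$ changes sign around $O$. On the other hand, if $f\circ\alpha_i=A_if$ with $A_i\in SU(2)$, then the column with entries $f(f')^{-1/2},(f')^{-1/2}$ is multiplied by $\pm A_i$ along $\alpha_i$, hence by $[A_1,A_2]$ along $[\alpha_1,\alpha_2]$, where the signs cancel. So $[A_1,A_2]=-1$. This shows the way out: on $X_\varepsilon$ the conical angle is an odd multiple of $2\pi$, and we shall see that then the holonomy lifts to $SU(2)$. On $X_{\varepsilon_k}$ the relation $[\alpha_1,\alpha_2]=(\text{product of commutators of tiny loops})$ will then force $[A_1,A_2]\to+1$, which leaves only odd $N$, and this can be excluded on a rectangular torus.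

The second obstacle is that the metrics may collapse: $u_k\to-\infty$ on $Y\setminus O$, with scale $\delta_k\to0$. Rescaling the developing maps by $1/\delta_k$ one gets a limit $W$ with affine holonomy, and $W(z)=z$ on the flat torus satisfies every limiting relation. There is no contradiction at leading order.

What saves the argument is the second order. On a sphere, small displacements $\delta t_1,\delta t_2$ do not commute: their commutator is, to leading order, a rotation by the area $\delta^2\operatorname{Im}(\bar t_1t_2)$ of the parallelogram (Lemma 4). So on the torus side the commutator should miss $1$ by about $\delta_k^2$. On the $Z$-side, everything is smaller by the factor $\varepsilon_k$: loops have length $O(\varepsilon_k\delta_k)$, and a product of commutators misses $1$ by $O(\varepsilon_k^2\delta_k^2)$ in the diagonal (Lemma 3). Both sides are the same element of $SU(2)$, a contradiction. To make this a proof we need $\operatorname{Im}(\bar t_1t_2)\ne0$ also when curvature concentrates at points of $Y$ (Lemma 1), and honest length bounds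 (Lemmas 5 to 8).

## 6. The Lamé equation on a rectangular torus

Let $n\ge1$, $B\in\mathbb C$, and let $\mathcal V$ be the space of solutions of
$$y''=(n(n+1)\wp+B)\,y ,\tag{5}$$
with $\wp$ the Weierstrass function of $\Lambda$. The exponents at $0$ solve $r(r-1)=n(n+1)$: they are $-n$ and $n+1$. Since the potential is even, we look for $z^r\sum_jc_{2j}z^{2j}$. At step $2j\ge2$ the coefficient $c_{2j}$ is multiplied by $(r+2j)(r+2j-1)-n(n+1)$, which is $2j(2j-2n-1)\ne0$ for $r=-n$ and $2j(2j+2n+1)\ne0$ for $r=n+1$. So there are no logarithms, and all solutions are meromorphic on $\mathbb C$ with poles only in $\Lambda$. Let $T_1y(z)=y(z+a)$ and $T_2y(z)=y(z+ib)$. These are commuting operators on $\mathcal V$, of determinant $1$ because the Wronskian of two solutions is constant.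

For example, for $n=1$, $B=e_1$ the function $y=(\wp-e_1)^{1/2}$ is a solution: $y'^2=\frac{\wp'^2}{4(\wp-e_1)}=(\wp-e_2)(\wp-e_3)$, and differentiating, $2y'y''=\wp'(2\wp-e_2-e_3)=2yy'(2\wp+e_1)$. Its multipliers under $T_1,T_2$ are $\pm1$.

**Lemma 1.** Suppose $0\ne y\in\mathcal V$ and $T_jy=\mu_jy$ with $|\mu_j|=1$, $j=1,2$. Then:

1. $\mu_1,\mu_2\in\{\pm1\}$ and neither $T_1$ nor $T_2$ is scalar. In particular neither is diagonalizable.
2. If $W$ is meromorphic on $\mathbb C$ with $W'=c_0y^{-2}$, $c_0\neq0$, $W(z+a)=W(z)+t_1$, $W(z+ib)=W(z)+t_2$, then $\operatorname{Im}(\bar t_1t_2)\ne0$.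

**Step 1: the sign pattern of $\wp$.** This is where the rectangle enters. Since $\bar\Lambda=\Lambda$, $\overline{\wp(\bar z)}=\wp(z)$. With evenness and periodicity, $\wp$ is real on $\mathbb R$, $i\mathbb R$, $\frac a2+i\mathbb R$ and $\frac{ib}2+\mathbb R$. Its derivative vanishes only at the half-periods, to first order, so $\wp$ is strictly monotone on each segment of the path $0\to\frac a2\to\frac{a+ib}2\to\frac{ib}2\to0$. It starts at $+\infty$, so it decreases on the first segment. At each corner $\wp$ has a nonzero second derivative, and a right-angle turn multiplies the square of the direction by $-1$; so a minimum along the incoming line is a maximum along the outgoing one, and $\wp$ keeps decreasing, down to $-\infty$ at the end. With $e_1=\wp(\frac a2)$, $e_3=\wp(\frac{ib}2)$ and the symmetry of $\wp$ about half-periods,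
$$\wp\ge e_1\text{ on }(0,a),\quad\wp\le e_1\text{ on }\tfrac a2+i\mathbb R,\quad\wp\ge e_3\text{ on }\tfrac{ib}2+\mathbb R,\quad\wp\le e_3\text{ on }i(0,b),$$
and $\wp$ is nonconstant on each of these lines.

**Step 2: bounds on $B$.** We use the eigenfunction $y$ on the two lines that avoid $\Lambda$. Let $\Phi(x)=y(x+\frac{ib}2)$. It is smooth and $\Phi(x+a)=\mu_1\Phi(x)$ with $|\mu_1|=1$, so $\Phi'\bar\Phi$ is $a$-periodic. Integrating its derivative,
$$-\int_0^a|\Phi'|^2=\int_0^a(n(n+1)\wp+B)|\Phi|^2 ,$$
with $\wp$ evaluated at $x+\frac{ib}2$. The imaginary part gives $B\in\mathbb R$. As $\wp\ge e_3$ is nonconstant, $(n(n+1)e_3+B)\int|\Phi|^2<\int(n(n+1)\wp+B)|\Phi|^2\le0$, so $n(n+1)e_3+B<0$. Likewise $\Psi(t)=y(\frac a2+it)$ satisfies $\Psi''=-(n(n+1)\wp+B)\Psi$ and $\Psi(t+b)=\mu_2\Psi(t)$, so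
$$0\le\int_0^b|\Psi'|^2=\int_0^b(n(n+1)\wp+B)|\Psi|^2<(n(n+1)e_1+B)\int_0^b|\Psi|^2 ,$$
so $n(n+1)e_1+B>0$.

**Step 3: $T_1$ and $T_2$ are not scalar.** We use the other two lines and a solution that vanishes at $0$. Let $y_0\in\mathcal V$ have a zero of order $n+1$ at $0$, with real Taylor coefficients (possible since $B$ and the Laurent coefficients of $\wp$ are real). If $T_1$ is scalar, $y_0$ also vanishes to order $n+1\ge2$ at $a$, and $\wp y_0^2$ is bounded on $(0,a)$. As $y_0$ is real there,
$$0=\int_0^a(y_0y_0')'=\int_0^a\big(y_0'^2+(n(n+1)\wp+B)y_0^2\big),$$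
and the coefficient of $y_0^2$ is at least $n(n+1)e_1+B>0$. So $y_0\equiv0$, a contradiction. If $T_2$ is scalar, $\sigma(t)=y_0(it)$ vanishes to order $n+1$ at $0$ and $b$, and $\sigma''=-(n(n+1)\wp(it)+B)\sigma$ gives
$$\int_0^b|\sigma'|^2=\int_0^b(n(n+1)\wp(it)+B)|\sigma|^2\le(n(n+1)e_3+B)\int_0^b|\sigma|^2<0,$$
a contradiction.

**Step 4: $\mu_j=\pm1$.** We play two symmetries against each other. As $B$ is real, $y^*(z)=\overline{y(\bar z)}$ and $\hat y(z)=y(-z)$ lie in $\mathcal V$. Using $\bar\mu_j=\mu_j^{-1}$, the multipliers of $y^*$ are $(\mu_1^{-1},\mu_2)$ and those of $\hat y$ are $(\mu_1^{-1},\mu_2^{-1})$. Suppose $\mu_1\ne\pm1$. Then the eigenvalues $\mu_1,\mu_1^{-1}$ of $T_1$ are distinct, so $y^*$ and $\hat y$ are proportional and $\mu_2=\mu_2^{-1}$. But $y,\hat y$ is a basis, on which $T_2$ acts by $\mu_2$: $T_2$ is scalar, contradicting Step 3. So $\mu_1=\pm1$. If $\mu_2\neq\pm1$, then $y,\hat y$ have distinct $T_2$-eigenvalues, so they form a basis, on which $T_1$ acts by $\mu_1=\mu_1^{-1}$; again a contradiction. Finally, since $\det T_j=1$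 and $\mu_j=\pm1$, both eigenvalues of $T_j$ equal $\mu_j$, and a diagonalizable $T_j$ would be scalar. This proves part 1.

**Step 5: part 2.** We show that one period is real, the other imaginary, and neither vanishes. By part 1 the only eigenline of $T_1$ is $\mathbb Cy$. Since $y^*$ has $T_1$-multiplier $\mu_1^{-1}=\mu_1$, $y^*=\kappa y$; applying $*$ twice, $|\kappa|=1$. Multiplying $y$ by a square root of $\kappa$ we may assume $y^*=y$; this only changes $c_0$. Rescaling $W$ by $c$ multiplies $\operatorname{Im}(\bar t_1t_2)$ by $|c|^2$, so we may take $W'=y^{-2}$. Then $W^*(z)=\overline{W(\bar z)}$ also has derivative $y^{-2}$, so $W^*-W$ is constant, and comparing periods, $\bar t_1=t_1$ and $-\bar t_2=t_2$. Next, $(yW)''=y''W+2y'y^{-2}-2y\cdot y^{-3}y'=y''W$, so $yW\in\mathcal V$, and $T_j(yW)=\mu_jy(W+t_j)$. If $t_j=0$, then $T_j$ is scalar on the basis $y,yW$, contradicting part 1. Hence $t_1\in\mathbb R\setminus0$ and $t_2\in i\mathbb R\setminus0$. $\square$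

In the example $n=1$, $B=e_1$ this can be seen directly. With $K=(e_1-e_2)(e_1-e_3)$ one has $\frac1{\wp(z)-e_1}=\frac1K\big(\wp(z-\tfrac a2)-e_1\big)$. So $t_1=\frac1K\int_0^a(\wp(x+\frac{ib}2)-e_1)dx$ is real and nonzero, because $\wp\le e_2<e_1$ on that line, and $t_2=\frac iK\int_0^b(\wp(\frac a2+it)-e_1)dt$ is imaginary and nonzero, because $\wp\le e_1$ there and is nonconstant.

## 7. The holonomy lifts to $SU(2)$

Let $X$ be a closed Riemann surface of genus $g$ with a spherical metric $\mathbf g$ having one conical point $P$, of angle $2\pi(2\ell+1)$.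

**Step 1: the developing map extends over $P$.** Near $P$ write $u=2\ell\log|z|+w$ with $w$ smooth. By (3) the Schwarzian is single-valued and holomorphic on a punctured disc, and
$$\{f,z\}=2(u_{zz}-u_z^2)=-2\ell(\ell+1)z^{-2}+O(|z|^{-1}).$$
So $y''+\frac12\{f,z\}y=0$ has exponents $-\ell,\ell+1$ at $P$. They are integers, so its local monodromy has both eigenvalues $1$: it is unipotent. Its class in $PSL_2(\mathbb C)$ is the monodromy of $f$, which is conjugate into the compact group $PSU(2)$. A unipotent matrix other than $1$ has unbounded powers, so the monodromy is trivial. Hence there are no logarithms, there are solutions $z^{\ell+1}\cdot(\text{unit})$ and $z^{-\ell}\cdot(\text{unit})$, their ratio is $\varphi^{2\ell+1}$ for a local coordinate $\varphi$, and $f=\mathcal M(\varphi^{2\ell+1})$ with $\mathcal M$ Möbius.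

Therefore $f$ is a holomorphic map $\widetilde X\to\mathbb{CP}^1$ on the universal cover of $X$ itself, with $f\circ\gamma=\rho(\gamma)f$ and $\rho:\pi_1(X)\to SO(3)$ a homomorphism. Here, after choosing a base lift $\tilde x$, a loop class $\gamma$ is identified with the deck transformation sending $\tilde x$ to the endpoint of the lift of $\gamma$ from $\tilde x$. This is a homomorphism: the lift of "first $\gamma$, then $\delta$" ends at $\gamma(\delta\tilde x)$. Off the preimage of $P$, $f$ preserves lengths of paths.

**Lemma 2.** $\rho$ lifts to a homomorphism $\tilde\rho:\pi_1(X)\to SU(2)$.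

*Proof.* The aim is to find a pair of functions on which deck transformations act by matrices and not just by Möbius maps; the odd angle makes this possible. The canonical bundle $K_X$ has even degree, so there is a line bundle $S$ with $S^2=K_X$. Let $\pi:\widetilde X\to X$. The meromorphic form $df$ on $\widetilde X$ has only even orders: off the preimage of $P$ the order is $0$, or $-2$ at a pole of $f$; over $P$ it is $2\ell$ or $-(2\ell+2)$. So a square root of $(df)^{-1}$ exists locally up to sign, and, $\widetilde X$ being simply connected, there is a meromorphic section $\psi$ of $\pi^*S^{-1}$ with $\psi^2=(df)^{-1}$. For a deck transformation $\gamma$ let $A=\begin{pmatrix}p&q\\-\bar q&\bar p\end{pmatrix}\in SU(2)$ represent $\rho(\gamma)$. Then $d(f\circ\gamma)=(-\bar qf+\bar p)^{-2}df$, so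
$$\gamma^*\psi=\pm(-\bar qf+\bar p)\psi,\qquad\gamma^*(f\psi)=\frac{pf+q}{-\bar qf+\bar p}\,\gamma^*\psi=\pm(pf+q)\psi$$
with the same sign. So $\gamma^*\binom{f\psi}{\psi}=\tilde\rho(\gamma)\binom{f\psi}{\psi}$ for $\tilde\rho(\gamma)=\pm A\in SU(2)$, unique because $f\psi$ and $\psi$ are linearly independent. From $(\delta\gamma)^*=\gamma^*\delta^*$ we get $\tilde\rho(\delta\gamma)=\tilde\rho(\delta)\tilde\rho(\gamma)$. $\square$

## 8. Commutators of small elements of $SU(2)$

Write $A=\begin{pmatrix}p&q\\-\bar q&\bar p\end{pmatrix}$ and $q(A)=q$. Since $A(0)=q/\bar p$, the spherical distance is $d(A(0),0)=2\arctan|q/p|$, so $|q|=\sin\frac{d(A(0),0)}2$ and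
$$d(A(0),0)\le L\ \Longrightarrow\ |q(A)|\le L/2 .\tag{6}$$
In particular, if $f=0$ at the base lift of $x$ and a loop $\gamma$ at $x$ avoiding $P$ has $\mathbf g$-length at most $L$, then the image under $f$ of its lift joins $0$ to $\rho(\gamma)(0)$, so $|q(\tilde\rho(\gamma))|\le L/2$.

The next two lemmas bound commutators from above when only the $q$'s are known to be small, and compute them when the matrices are close to $\pm1$.

**Lemma 3.** If $B_1,\dots,B_{2h}\in SU(2)$ have $|q(B_i)|\le\eta\le1$, then $C=\prod_{i=1}^h[B_{2i-1},B_{2i}]$ satisfies $|C_{11}-1|\le C_h\eta^2$ and $|C_{12}|\le C_h\eta$, where $C_h$ depends only on $h$. The same holds for $C^{-1}$.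

*Proof.* Let $p_i,q_i$ be the entries of $B_i$, $p_i=|p_i|e^{i\phi_i}$ (any $\phi_i$ if $p_i=0$) and $D_i=\mathrm{diag}(e^{i\phi_i},e^{-i\phi_i})$. Then $B_i=D_i+F_i+G_i$ with $F_i$ off-diagonal of size $O(\eta)$, and $G_i$ diagonal of size $1-|p_i|=1-\sqrt{1-|q_i|^2}\le\eta^2$. Since $B_i^{-1}$ has first row $(\bar p_i,-q_i)$ and second row $(\bar q_i,p_i)$, also $B_i^{-1}=D_i^{-1}+F_i'+G_i'$ with the same properties. Expand the word $C$ of length $4h$. The term with only factors $D_i^{\pm1}$ is $1$, since diagonal matrices commute. Terms with exactly one $F$-factor and otherwise $D$-factors are off-diagonal of size $O(\eta)$. Every other term contains a $G$-factor or two $F$-factors and is $O(\eta^2)$. For $C^{-1}$ use $(C^{-1})_{11}=\overline{C_{11}}$ and $(C^{-1})_{12}=-C_{12}$. $\square$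

**Lemma 4.** Let $\delta_k\to0$, and let $A_i=A_{i,k}\in SU(2)$, $i=1,2$, have entries $p_i\to s_i\in\{\pm1\}$ and $q_i=\frac{\delta_k}2s_i(t_i+o(1))$ with $t_i\in\mathbb C$. Then
$$[A_1,A_2]_{11}-1=\tfrac{i\delta_k^2}2\big(\operatorname{Im}(\bar t_1t_2)+o(1)\big).$$

*Proof.* We have $[A_1,A_2]=1+(A_1A_2-A_2A_1)(A_2A_1)^{-1}$. Multiplying out,
$$(A_1A_2-A_2A_1)_{11}=(p_1p_2-q_1\bar q_2)-(p_1p_2-q_2\bar q_1)=2i\operatorname{Im}(\bar q_1q_2)=\tfrac{i\delta_k^2}2s_1s_2\big(\operatorname{Im}(\bar t_1t_2)+o(1)\big),$$
$$(A_1A_2-A_2A_1)_{12}=(p_1q_2+q_1\bar p_2)-(p_2q_1+q_2\bar p_1)=2i\big(\operatorname{Im}(p_1)q_2-\operatorname{Im}(p_2)q_1\big)=o(\delta_k),$$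
because $\operatorname{Im}p_i\to0$. The matrix $(A_2A_1)^{-1}$ has $(1,1)$ entry $s_1s_2+o(1)$ and $(2,1)$ entry $\overline{(A_2A_1)_{12}}=O(\delta_k)$. The $(1,1)$ entry of the product is therefore $\frac{i\delta_k^2}2(\operatorname{Im}(\bar t_1t_2)+o(1))+o(\delta_k)O(\delta_k)$. $\square$

For $t_1=a$, $t_2=ib$ the limit coefficient is $ab$: the commutator is nearly the rotation by $\delta_k^2ab$, the area of a $\delta_ka\times\delta_kb$ rectangle.

## 9. Oscillation bounds and a good ray through the neck

From now on assume that Theorem A fails: there are $\varepsilon_k\to0$ and spherical metrics $\mathbf g_k$ as in the theorem on $X_k=X_{\varepsilon_k}$. By (4) all have the same area, which we call $\mathsf M=4\pi(\ell+1-g)$. We pass to subsequences freely, and $C$ denotes constants independent of $k$.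

Fix a smooth conformal metric $\hat g_Z$ on $Z\setminus Q$ equal to $|ds|^2$ for $|s|\ge\frac34$. Let $\hat g_k$ be the metric on $X_k$ equal to $|dz|^2$ on $\{|z|\ge\varepsilon_k\}\subset Y$ and to $\varepsilon_k^2\hat g_Z$ on the rest. Since $|dz|^2=\varepsilon_k^2|ds|^2$, it is smooth, and it equals $\varepsilon_k^2\hat g_Z$ on the whole $Z$-part. Its total absolute curvature $K_0=\int|\hat K|$ is scale invariant, so independent of $k$. Write $\mathbf g_k=e^{2U_k}\hat g_k$. Off $P$ equation (2) holds, and $U_k\to-\infty$ at $P$. On $Y\setminus\{|z|<\varepsilon_k\}$, which is flat and does not contain $P$, write $u_k=U_k$.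

**Definition (median).** A median of $v$ on $D$ is a number $c$ with $|\{v>c\}|\le\frac12|D|$ and $|\{v<c\}|\le\frac12|D|$. For example, on the unit disc the median of $\log|z|$ is $-\frac12\log2$, since $\{|z|<2^{-1/2}\}$ has half the area.

The first lemma says that on any fixed shape, $U_k$ is within $O(1)$ of a constant in $L^1$, wherever the shape is placed.

**Lemma 5.** Let $D$ be a connected relatively compact domain with smooth boundary in a Riemann surface with a fixed smooth conformal metric, and $\phi:D\to X_k$ a conformal embedding. If $c$ is a median of $U_k\circ\phi$, then $\int_D|U_k\circ\phi-c|\le C(D)$, independent of $k,\phi$.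

*Proof.* Truncations have controlled energy. For $\alpha<\beta$ let $T=\min(\max(U_k,\alpha),\beta)$. Then $T-\alpha\in[0,\beta-\alpha]$ is Lipschitz and vanishes near $P$, and
$$\int_{X_k}|\nabla T|^2=\int\nabla(T-\alpha)\cdot\nabla U_k=\int(T-\alpha)(e^{2U_k}-\hat K)\le(\beta-\alpha)(\mathsf M+K_0)=:(\beta-\alpha)M_0.$$
Dirichlet energy is conformally invariant. So, with $\alpha=c$, $\beta=c+s$, the function $V_s=\min((U_k\circ\phi-c)^+,s)$ has $\int_D|\nabla V_s|^2\le sM_0$, and it vanishes on a set $N$ with $|N|\ge\frac12|D|$. Let $\bar V$ be its mean. Poincaré's inequality and the embedding $W^{1,2}(D)\subset L^4(D)$ give $\|V_s-\bar V\|_{L^4}\le C_D\|\nabla V_s\|_{L^2}$. Since $V_s=0$ on $N$, $|\bar V||D|^{1/4}\le2^{1/4}|\bar V||N|^{1/4}\le2^{1/4}\|V_s-\bar V\|_{L^4}$. So $\|V_s\|_{L^4}\le C_D'(sM_0)^{1/2}$, and Chebyshev gives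
$$|\{U_k\circ\phi-c\ge s\}|\le s^{-4}\|V_s\|_{L^4}^4\le Cs^{-2}.$$
With $\alpha=c-s$, $\beta=c$, the function $c-T\in[0,s]$ vanishes where $U_k\circ\phi\ge c$, again at least half of $D$, and in the same way $|\{U_k\circ\phi-c\le-s\}|\le Cs^{-2}$. Integrate $\min(|D|,2Cs^{-2})$ over $s\in(0,\infty)$. $\square$

For $\varepsilon_k\le\rho\le r_0/4$ put $R_\rho=\{\rho<|z|<8\rho\}$, and let $c_{\rho,k}$ be a median of $u_k$ on $R_\rho$. Lemma 5 with $D=R:=\{1<|\xi|<8\}$ and $\phi(\xi)=\rho\xi$ gives
$$\int_{R_\rho}|u_k-c_{\rho,k}|\le C\rho^2\qquad\text{with }C\text{ independent of }\rho,k.\tag{7}$$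
Put
$$c_k:=c_{r_0/4,k},\qquad\delta_k:=e^{c_k}.$$
So $\delta_k$ is the scale of the metric on the torus. The next lemma says that the metric does not get relatively larger as we go down the neck.

**Lemma 6.** $c_{\rho,k}\le c_k+C$ for all $\varepsilon_k\le\rho\le r_0/4$.

*Proof.* Let $\bar u_k(r)$ be the mean of $u_k$ on $|z|=r$. By the divergence theorem on $Y\setminus\{|z|\le r\}$, whose outward normal is $-\partial_r$,
$$2\pi r\bar u_k'(r)=\oint_{|z|=r}\partial_ru_k=-\int_{Y\setminus\{|z|\le r\}}\Delta u_k=\int_{Y\setminus\{|z|\le r\}}e^{2u_k}\ge0 .$$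
The mean of $u_k$ over $R_\rho$ is $\frac2{63}\int_1^8t\,\bar u_k(\rho t)\,dt$, so it is nondecreasing in $\rho$. By (7) it differs from $c_{\rho,k}$ by at most $C$. $\square$

We shall need a path from the $Z$-part to the torus along which $u_k$ is bounded above pointwise. Curvature may concentrate in the neck, so an arbitrary ray will not do; but a ray can be chosen well.

**Lemma 7 (good ray).** There are $\theta_k$ with $u_k\le c_k+C$ on $\{\arg z=\theta_k,\ 2\varepsilon_k\le|z|\le r_0/2\}$. Hence the part of this segment in $\{|z|\le r\}$ has $\mathbf g_k$-length at most $Cr\delta_k$.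

*Proof.* Let $\rho=2^i\varepsilon_k\le r_0/4$, $i\ge0$, and $v(\xi)=u_k(\rho\xi)$ on $R$. Then $\Delta v=-\mu_i$, where $\mu_i$ is the area measure of $\mathbf g_k$ on $R_\rho$ in the coordinate $\xi$. Write
$$v=c_{\rho,k}+H+N\mu_i,\qquad N\mu_i(\xi)=\frac1{2\pi}\int\log\frac1{|\xi-y|}\,d\mu_i(y).$$
Since $\Delta N\mu_i=-\mu_i$, $H$ is harmonic. As $\mu_i$ has mass at most $\mathsf M$ and $\log$ is locally integrable, $\|N\mu_i\|_{L^1(R)}\le C$; also $\|v-c_{\rho,k}\|_{L^1(R)}\le C$. So $H$ is $L^1$-bounded, and by the mean value property $|H|\le C$ on $2\le|\xi|\le4$.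

Now bound $N\mu_i$ on a ray. If $\arg\xi=\theta$, then $|\xi-y|$ is at least the distance from $y$ to the line of direction $\theta$, so $|\xi-y|\ge|y||\sin(\theta-\arg y)|\ge|\sin(\theta-\arg y)|$, and
$$N\mu_i(\xi)\le\frac1{2\pi}\int\log\frac1{|\sin(\theta-\arg y)|}\,d\mu_i(y).$$
Each point lies in at most three of the annuli $R_{2^i\varepsilon_k}$, so $\sum_i\mu_i$, pushed to the angular variable, has mass at most $3\mathsf M$. As $\int_0^{2\pi}\log\frac1{|\sin\theta|}d\theta=2\pi\log2$, averaging over $\theta$ yields $\theta_k$ with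
$$\sum_i\int\log\frac1{|\sin(\theta_k-\arg y)|}\,d\mu_i(y)\le3\mathsf M\log2 .$$
For this $\theta_k$ and all $i$, Lemma 6 gives $u_k\le c_{\rho,k}+C\le c_k+C$ on the part $2\rho\le|z|\le4\rho$ of the ray. Since the largest admissible $\rho$ exceeds $r_0/8$, these parts cover $2\varepsilon_k\le|z|\le r_0/2$. The length element on the ray is $e^{u_k}dr\le C\delta_kdr$. $\square$

## 10. Compactness away from concentration points

An $L^1$ bound around a constant becomes a bound in every $C^m$, except at finitely many points where area concentrates. The model for concentration is $u_\lambda=\log\frac{2\lambda}{1+\lambda^2|z|^2}$ on the unit disc, with developing map $\lambda z$, $\lambda\to\infty$. Its area measure tends to $4\pi$ times the unit mass at $0$, its median $d_\lambda=\log\frac{2\lambda}{1+\lambda^2/2}$ tends to $-\infty$, and off $0$ we have $e^{u_\lambda-d_\lambda}=\frac{1+\lambda^2/2}{1+\lambda^2|z|^2}\to\frac1{2|z|^2}$. The lemma says that concentration always goes with collapse elsewhere.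

**Lemma 8 (compactness).** Let $D$ be a connected Riemann surface with a smooth conformal metric $\hat g$ of finite area. Let $e^{2v_k}\hat g$ be smooth metrics on $D$ of curvature $1$ and area at most $\mathsf M$, with $\int_D|v_k-d_k|\,d\hat A\le C$. After passing to a subsequence: $d_k\le C$; $\mu_k=e^{2v_k}d\hat A$ converges vaguely on $D$ to a measure $\mu$; the set $\Sigma=\{x:\mu(\{x\})\ge\pi\}$ is finite; and $v_k-d_k$ is bounded in every $C^m$ on compacts of $D\setminus\Sigma$. Moreover, either $d_k$ converges and $\Sigma=\emptyset$, or $d_k\to-\infty$ and $\mu$ is supported on $\Sigma$.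

**Step 1: the soft statements.** By Jensen the mean of $2v_k$ is at most $\log(\mathsf M/|D|)$, and it is at least $2d_k-2C/|D|$; so $d_k\le C$. Vague compactness gives $\mu$ with $\mu(D)\le\mathsf M$, and then $\Sigma$ is finite.

**Step 2: bounds off $\Sigma$.** The point is that mass less than $\pi$ makes $e^{2v_k}$ better than integrable. Let $x\notin\Sigma$. Choose a coordinate disc $B_{2\varrho}(x)\Subset D$ with $\mu(\overline{B_{2\varrho}})<\pi$; then $m:=\mu_k(B_{2\varrho})<\pi$ for large $k$. Let $v_k^{loc}$ be the log-density with respect to $|dz|^2$. It differs from $v_k$ by a fixed smooth function, and $\Delta v_k^{loc}=-e^{2v_k^{loc}}$. Write $v_k^{loc}=N\mu_k+H_k$ with $N\mu_k$ the potential of $\mu_k|_{B_{2\varrho}}$. As in Lemma 7, $H_k-d_k$ is harmonic and $L^1$-bounded on $B_{2\varrho}$, so $|H_k-d_k|\le C$ on $B_{3\varrho/2}$. By Jensen for the probability measure $\mu_k/m$,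
$$e^{3N\mu_k(x')}\le\int|x'-y|^{-3m/(2\pi)}\,\frac{d\mu_k(y)}m ,\qquad\frac{3m}{2\pi}<\frac32 .$$
As $|x'-y|^{-3m/(2\pi)}\le\max(1,|x'-y|^{-3/2})$ is integrable in $x'$ with a uniform bound, $e^{2N\mu_k}$ is bounded in $L^{3/2}(B_{3\varrho/2})$. As $d_k\le C$, so is $e^{2v_k^{loc}}$. Now let $x'\in B_\varrho$. The contribution of $B_{3\varrho/2}$ to $N\mu_k(x')$ is bounded by Hölder, because $\log|\cdot|\in L^3_{loc}$; that of the rest is bounded because there $\varrho/2\le|x'-y|\le3\varrho$. So $w_k=v_k^{loc}-d_k$ is bounded on $B_\varrho$. It satisfies $\Delta w_k=-e^{2d_k}e^{2w_k}$ with $e^{2d_k}\le C$. The right side is bounded, so $w_k$ is bounded in $W^{2,p}$ for all $p<\infty$ on a smaller disc, hence in $C^{1,1/2}$; then the right side is bounded in $C^{1,1/2}$, and iterating Schauder estimates gives all $C^m$ bounds. Finitely many such discs cover a given compact.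

**Step 3: the alternative.** After a subsequence $d_k$ converges or $d_k\to-\infty$. In the latter case $e^{2v_k}=e^{2d_k}e^{2(v_k-d_k)}\to0$ locally uniformly off $\Sigma$, so $\mu$ is supported on $\Sigma$.

Suppose $d_k$ converges and there is $p\in\Sigma$. We show that the metrics stay bounded at $p$, which is absurd. Work in a coordinate disc $B\Subset D$ around $p$ with $\Sigma\cap\overline B=\{p\}$, and let $v_k$ now denote the log-density with respect to $|dz|^2$. After a subsequence $v_k$ converges in $C^\infty_{loc}(B\setminus p)$. By (3) the functions $S_k=2(\partial_z^2v_k-(\partial_zv_k)^2)$ are Schwarzians of developing maps on $B$, so they are holomorphic on all of $B$. They converge locally uniformly off $p$, hence, by the maximum principle, locally uniformly on $B$. Fix $z_1\in B\setminus p$ and normalize the developing maps $f_k$ on $B$ by $f_k(z_1)=0$, $f_k'(z_1)=\frac12e^{v_k(z_1)}$. The formula for $u_z$ after (3) gives $f_k''/f_k'(z_1)=2\partial_zv_k(z_1)$. Then $f_k=y_{1,k}/y_{2,k}$, where both solve $y''+\frac12S_ky=0$ and at $z_1$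
$$y_{1,k}=0,\quad y_{1,k}'=f_k'(z_1),\quad y_{2,k}=1,\quad y_{2,k}'=-\tfrac12\tfrac{f_k''}{f_k'}(z_1);$$
indeed $y_{2,k}=f_k'(z_1)^{1/2}(f_k')^{-1/2}$ and $y_{1,k}=f_ky_{2,k}$. The initial data and the coefficients converge, so these solutions converge uniformly on compacts of $B$. Their Wronskians $w_k=y_{1,k}'y_{2,k}-y_{1,k}y_{2,k}'=f_k'(z_1)$ tend to some $w\ne0$, so the limits have no common zero. As $f_k'=w_k/y_{2,k}^2$,
$$v_k=\log\frac{2|f_k'|}{1+|f_k|^2}=\log\frac{2|w_k|}{|y_{1,k}|^2+|y_{2,k}|^2}$$
is bounded near $p$, so $\mu(\{p\})=0$, a contradiction. $\square$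

**Application on $Z$.** The purpose is to bound lengths on the $Z$-side by $\varepsilon_k\delta_k$. Let $D_Z=Z\setminus\{|s|\ge8\}$ and let $c_k^Z$ be a median of $U_k$ on it with respect to $\hat g_Z$. By Lemma 5, $\int_{D_Z}|U_k-c_k^Z|\le C$. On $\{1<|s|<8\}=R_{\varepsilon_k}$ we can compare with (7), written in the coordinate $s$: $|c_k^Z-c_{\varepsilon_k,k}|\le C$. So $c_k^Z\le c_k+C$ by Lemma 6. On $D_Z\setminus P$ we have $\mathbf g_k=e^{2v_k}\hat g_Z$ with $v_k=U_k+\log\varepsilon_k$. Apply Lemma 8 to $D_Z\setminus P$ with $d_k=c_k^Z+\log\varepsilon_k$. There is a finite set $\Sigma_Z\subset D_Z\setminus P$ such that any curve in a fixed compact $K\subset D_Z\setminus(P\cup\Sigma_Z)$ of $\hat g_Z$-length at most $C$ has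
$$\mathbf g_k\text{-length}\le C_Ke^{d_k}=C_K\varepsilon_ke^{c_k^Z}\le C_K\varepsilon_k\delta_k ,\tag{8}$$
where $C_K$ may change from one occurrence to the next.

**Application on $Y$.** For fixed $\delta\le r_0/4$ and large $k$, apply Lemma 5 to $D=Y\setminus\{|z|\le\delta\}$. It contains $R_{r_0/4}$, so its median differs from $c_k$ by at most $C(\delta)$, and $\int_D|u_k-c_k|\le C(\delta)$. Apply Lemma 8 with $d_k=c_k$ for a sequence $\delta\downarrow0$ and take a diagonal subsequence. The area measures $\mu_k$ converge vaguely on $Y\setminus O$ to a measure $\mu$ of mass at most $\mathsf M$; the set $\Sigma=\{x\in Y\setminus O:\mu(\{x\})\ge\pi\}$ is finite; the functions $u_k-c_k$ are bounded in $C^m$ on compacts of $Y\setminus(O\cup\Sigma)$; $c_k\le C$; and one of the following holds.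

* Case (i): $c_k$ converges and $\Sigma=\emptyset$.
* Case (ii): $c_k\to-\infty$, that is, $\delta_k\to0$, and $\mu$ is supported on $\Sigma$.

## 11. One relation in $SU(2)$ seen from both sides

Choose $\lambda\in[2,4]$ such that $\{|s|=\lambda\}$ misses $\Sigma_Z$, and let $x_k$ be the point $z=\lambda\varepsilon_ke^{i\theta_k}$ on the good ray, that is, $s=\lambda e^{i\theta_k}$.

**Step 1: loops on the $Z$-side.** We want generators of length $O(\varepsilon_k\delta_k)$. The set $Z\setminus\{|s|>\lambda\}$ is a compact surface of genus $g-1$ with one boundary circle. Choose fixed loops $\gamma_1,\dots,\gamma_{2g-2}$ in it, based at $s=\lambda$, avoiding $P\cup\Sigma_Z$, with $\prod[\gamma_{2i-1},\gamma_{2i}]$ homotopic in this surface to the boundary circle. The homotopy may cross $P$ and $\Sigma_Z$; this is harmless, since $\tilde\rho_k$ is defined on $\pi_1(X_k)$. Conjugating by an arc of $|s|=\lambda$, base them at $x_k$; the product of commutators is then the circle $|s|=\lambda$ based at $x_k$. By (8) these loops have $\mathbf g_k$-length at most $C\varepsilon_k\delta_k$.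

**Step 2: loops on the $Y$-side.** Choose $r_1\le r_0/2$ with $\{0<|z|\le r_1\}\cap\Sigma=\emptyset$. We take fixed loops $\alpha_1,\alpha_2$ in $Y\setminus\{|z|<r_1\}$ based at $z=r_1$, avoiding $\Sigma$, with classes $a,ib\in\Lambda=\pi_1(Y)$, and with $[\alpha_1,\alpha_2]$ homotopic in $Y\setminus\{|z|<r_1\}$ to the circle $|z|=r_1$ up to orientation. To see that they exist, take the period rectangle centered at $0$ and the two loops given by its bottom and left edges, based at the lower left corner; its boundary is their commutator, up to orientation. Join $r_1$ to that corner inside the rectangle, off the disc, and conjugate. As the rectangle minus the disc is an annulus, the conjugated boundary is homotopic to the circle. Then push the loops off $\Sigma$.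

Let $\tau_k$ be the path from $x_k$ along the good ray to $r_1e^{i\theta_k}$, followed by an arc of $|z|=r_1$ to $r_1$. Base $\alpha_1,\alpha_2$ at $x_k$ via $\tau_k$. By Lemma 7 for the ray and the bounds off $\Sigma$ for the rest, the resulting loops have $\mathbf g_k$-length at most $C\delta_k$. The loop $\tau_k\cdot\{|z|=r_1\}\cdot\tau_k^{-1}$ is homotopic, within the annulus $\lambda\varepsilon_k\le|z|\le r_1$, to the circle $|z|=\lambda\varepsilon_k$, that is, $|s|=\lambda$, based at $x_k$. Hence in $\pi_1(X_k,x_k)$
$$[\alpha_1,\alpha_2]=\Big(\prod[\gamma_{2i-1},\gamma_{2i}]\Big)^{\pm1}.$$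

**Step 3: the commutator is almost $1$.** Let $f_k$ be the developing map with $f_k=0$ at a base lift of $x_k$, $\tilde\rho_k$ the lift of its holonomy from Lemma 2, $A_i=\tilde\rho_k(\alpha_i)$, $B_i=\tilde\rho_k(\gamma_i)$. In $SU(2)$, and not merely up to sign,
$$[A_1,A_2]=\Big(\prod[B_{2i-1},B_{2i}]\Big)^{\pm1},\qquad|q(B_i)|\le C\varepsilon_k\delta_k,$$
the bound by (6). As $c_k\le C$, $\varepsilon_k\delta_k\to0$, and Lemma 3 yields for large $k$
$$|[A_1,A_2]_{11}-1|\le C\varepsilon_k^2\delta_k^2,\qquad|[A_1,A_2]_{12}|\le C\varepsilon_k\delta_k.\tag{9}$$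
In particular $[A_1,A_2]\to1$.

**Step 4: the maps $f_k$ on a fixed domain.** To take limits we need one domain for all $k$. Let $Y^*=Y\setminus(O\cup\Sigma)$, let $E$ be its universal cover with base point $\tilde e$ over $r_1$, and let $E_k\subset E$ be the preimage of $Y_k^*=Y^*\setminus\{|z|\le\varepsilon_k\}$. Since $Y_k^*\subset Y^*$ is a homotopy equivalence for large $k$, $E_k$ is the universal cover of $Y_k^*$, and the sets $E_k$ exhaust $E$. Lift $Y_k^*\subset X_k$ to $j:E_k\to\widetilde X_k$ sending $\tilde e$ to the endpoint of the lift of $\tau_k$ from the base lift, and compose with $f_k$. We obtain $f_k:E_k\to\mathbb{CP}^1$ with $f_k\circ\beta=\rho_k(\beta)f_k$ for $\beta\in\pi_1(Y^*,r_1)$, where $\rho_k(\beta)$ is the holonomy of $\tau_k\beta\tau_k^{-1}$. Indeed, let $\tilde x$ be the base lift and let $G$ be the deck transformation of $\tau_k\beta\tau_k^{-1}$. The lift of this loop from $\tilde x$ goes along the lift of $\tau_k$ to $j(\tilde e)$, then to $j(\beta\tilde e)$, then back along a lift of $\tau_k$ to $G\tilde x$; that last lift is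 the $G$-image of the first, so $G\,j(\tilde e)=j(\beta\tilde e)$.

Thus $\rho_k(\alpha_i)$ is the class of $A_i$. Loops around points of $\Sigma$, with any tails, have trivial image in $\pi_1(X_k)$, so trivial holonomy. The image in $\pi_1(X_k)$ of a loop around $O$ factors through $\pi_1(Y\setminus\{|z|\le\varepsilon_k\})$, which is generated by $\alpha_1,\alpha_2$; so it is conjugate, by an element of the subgroup generated by $\alpha_1,\alpha_2$, to $[\alpha_1,\alpha_2]^{\pm1}$.

## 12. The noncollapsed case: a conical metric on the torus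

In Case (i), $\Sigma=\emptyset$ and $c_k$ converges, so after a subsequence $u_k\to u$ in $C^\infty_{loc}(Y\setminus O)$.

**Step 1: a limit developing map.** The spherical derivatives $\frac{2|f_k'|}{1+|f_k|^2}=e^{u_k}$ are locally bounded. By Arzelà–Ascoli, after a subsequence $f_k\to f$ locally uniformly on $E$ as maps to $\mathbb{CP}^1$, $f$ is holomorphic with $f^*g_S=e^{2u}|dz|^2$ (so $f$ is an immersion), and $A_i\to A_i^\infty\in SU(2)$ with $f\circ\alpha_i=A_i^\infty f$. By (9), $[A_1^\infty,A_2^\infty]=1$. The holonomies around $O$, being conjugates of $[A_1,A_2]^{\pm1}$ in $SU(2)$, tend to $1$, so $f$ is single-valued near $O$.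

**Step 2: the singularity at $O$.** The spherical area of $f$ near $O$, with multiplicity, is at most $\mathsf M$ by Fatou. By Picard's great theorem, an essential singularity at $O$ would make $f$ take all but at most two values infinitely often, giving infinite area. Hence $f$ extends meromorphically to $O$, and after a rotation of the sphere near $O$, $f=\varphi^N$ with $\varphi$ a local coordinate and $N\ge1$. So $u=(N-1)\log|z|+\text{smooth}$, and
$$0<\int_Ye^{2u}=\lim_{r\to0}\oint_{|z|=r}\partial_ru=2\pi(N-1),$$
which gives $N\ge2$.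

**Step 3: a Lamé-type equation.** The function $J=-\frac12\{f,z\}$ is single-valued and holomorphic on $Y\setminus O$. Near $O$, by the chain rule and $\{w^N,w\}=\frac{1-N^2}{2w^2}$,
$$J=\frac{N^2-1}4\Big(\frac{\varphi'}\varphi\Big)^2-\frac12\{\varphi,z\}=\frac{N^2-1}4z^{-2}+O(z^{-1}).$$
Being elliptic with only this pole, $J$ has residue $0$, so $J=\frac{N^2-1}4\wp+B$ for a constant $B$.

**Step 4: $N$ is odd.** Here the lift to $SU(2)$ is used. Let $\mathbf v$ be the column with entries $f(f')^{-1/2},(f')^{-1/2}$ on $E$; these are solutions of $y''=Jy$, well defined since $f'$ has no zeros, has only double poles, and $E$ is simply connected. Deck transformations preserve $dz$, so, as in the proof of Lemma 2, $\mathbf v\circ\alpha_i=\pm A_i^\infty\mathbf v$. Then $\mathbf v\circ[\alpha_1,\alpha_2]=[A_1^\infty,A_2^\infty]\mathbf v=\mathbf v$, since each sign occurs twice. So the monodromy of $y''=Jy$ about $O$ is trivial. But near $O$ the solutions are spanned by $(G')^{-1/2}$ and $G(G')^{-1/2}$ with $G=\varphi^N$, and $(G')^{-1/2}=(N\varphi^{N-1}\varphi')^{-1/2}$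 is multiplied by $(-1)^{N-1}$ around $O$. So $N=2n+1$ with $n\ge1$, and $J=n(n+1)\wp+B$.

**Step 5: contradiction.** Solutions are meromorphic on $\mathbb C$, and $\mathbf v(z+a)=\pm A_1^\infty\mathbf v(z)$, $\mathbf v(z+ib)=\pm A_2^\infty\mathbf v(z)$. For a row vector $c$, $T_i(c\mathbf v)=\pm cA_i^\infty\mathbf v$. So $T_1,T_2$ act on row vectors by right multiplication by commuting unitary matrices. They are diagonalizable and have a common eigenvector $y$ with eigenvalues of modulus $1$. This contradicts Lemma 1, part 1.

## 13. The collapsed case: affine holonomy and the area term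

In Case (ii), $\delta_k\to0$. After a subsequence $u_k-c_k\to h$ in $C^\infty_{loc}(Y^*)$, with $h$ harmonic because $\Delta(u_k-c_k)=-e^{2u_k}\to0$ there.

**Step 1: rescaled developing maps.** We blow up the sphere at $0$ by the factor $2/\delta_k$. A point of a compact subset of $E$ is joined to $\tilde e$ by a path of bounded length over a compact of $Y^*$, and $\tilde e$ to the base lift of $x_k$ by the lift of $\tau_k$. The total $\mathbf g_k$-length is at most $C\delta_k$, so $|f_k|\le C\delta_k$ on compacts of $E$. Put $F_k=2f_k/\delta_k$. Then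
$$|F_k'|=e^{u_k-c_k}(1+|f_k|^2)\to e^h,$$
and after a subsequence $F_k\to W$ locally uniformly on $E$, with $W$ holomorphic and $|W'|=e^h$.

**Step 2: the holonomy of $W$ is affine.** For $\beta\in\pi_1(Y^*,r_1)$ with holonomy $A=\begin{pmatrix}p&q\\-\bar q&\bar p\end{pmatrix}$, an isometry with $A(f_k(\tilde e))=f_k(\beta\tilde e)$,
$$d(A(0),0)\le d\big(0,f_k(\tilde e)\big)+d\big(f_k(\beta\tilde e),0\big)\le C\delta_k,$$
so $q=O(\delta_k)$ and $|p|\to1$. Moreover
$$F_k\circ\beta=\frac{pF_k+2q/\delta_k}{\bar p-\bar qf_k}.$$
After a subsequence, diagonal over the countable group, $W\circ\beta=\chi W+t$ with $\chi=\lim p/\bar p$ and $t=\lim\frac{2q}{\delta_k\bar p}$. Since $W$ is nonconstant, $(\chi,t)$ is determined by $\beta$ and depends on it homomorphically. For loops around points of $\Sigma$, $\chi=1$ and $t=0$. For $[\alpha_1,\alpha_2]$, (9) gives $p\to1$ and $q=O(\varepsilon_k\delta_k)$, so again $\chi=1$, $t=0$. The same holds for its conjugates and inverses, in particular for loops around $O$.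

The kernel of $\pi_1(Y^*)\to\pi_1(Y)=\Lambda$ is normally generated by loops around $O$ and the points of $\Sigma$. So $W$ descends to a holomorphic function on $\mathbb C\setminus(\Lambda\cup\widetilde\Sigma)$, $\widetilde\Sigma$ the preimage of $\Sigma$, with
$$W(z+a)=\chi_1W(z)+t_1,\qquad W(z+ib)=\chi_2W(z)+t_2,\qquad|\chi_i|=1,\tag{10}$$
where $(\chi_i,t_i)$ belongs to $\alpha_i$.

**Step 3: at $p\in\Sigma$, $W$ has a simple pole and $\mu(\{p\})=4\pi$.** The Schwarzians $\{F_k,z\}=\{f_k,z\}=2(\partial_z^2u_k-(\partial_zu_k)^2)$ are holomorphic near $p$, a smooth point of $\mathbf g_k$, and converge to $\{W,z\}$ off $p$. By the maximum principle they converge near $p$, so $\{W,z\}$ extends holomorphically over $p$. Thus near $p$, $W$ is a ratio of two independent solutions of an equation with holomorphic coefficients, and it extends over $p$ as an immersion into $\mathbb{CP}^1$.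

Next we find the singularity of $h$. On a small disc $\mathcal B$ around $p$ with $\overline{\mathcal B}\cap(O\cup\Sigma)=\{p\}$ write $u_k=N\mu_k+H_k$, $N\mu_k$ the potential of $\mu_k|_{\mathcal B}$. As $\mu$ is supported on $\Sigma$, $\mu(\partial\mathcal B)=0$ and $\mu_k|_{\mathcal B}$ tends weakly to $\mu(\{p\})$ times the unit mass at $p$. We claim $N\mu_k\to-\frac{\mu(\{p\})}{2\pi}\log|z-p|$ locally uniformly on $\mathcal B\setminus p$. For small $r$, the densities of $\mu_k$ tend to $0$ uniformly on $\mathcal B\setminus B_r(p)$, and $\log$ is locally integrable, so that part contributes $o(1)$; on $B_r(p)$ the mass tends to $\mu(\{p\})$ and, for $z$ in a compact of $\mathcal B\setminus p$, $\log|z-y|=\log|z-p|+O(r)$. The harmonic functions $H_k-c_k$ are $L^1$-bounded on $\mathcal B$, so a subsequence converges locally uniformly. Hence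
$$h=-\frac{\mu(\{p\})}{2\pi}\log|z-p|+\text{harmonic},\qquad\mu(\{p\})\ge\pi>0 .$$
So $|W'|=e^h\to\infty$ at $p$. The immersion $W$ must have a pole there, a simple one; $W'$ has a double pole, and $\mu(\{p\})=4\pi$. Put $m=|\Sigma|$.

**Step 4: at $O$, $W'$ has a zero of order $2m$.** First the flux. Let $0<r<r_1$. The set $\{|z|\ge r\}$ is compact in $Y\setminus O$ and its boundary is $\mu$-null, so
$$\oint_{|z|=r}\partial_rh=\lim_k\oint_{|z|=r}\partial_ru_k=\lim_k\mu_k(Y\setminus\{|z|\le r\})=\mu(Y\setminus\{|z|\le r\})=4\pi m .$$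
So $h-2m\log|z|$ has zero flux and is the real part of a holomorphic function on the punctured disc:
$$h=2m\log|z|+\mathrm{const}+\operatorname{Re}\sum_{j\ne0}a_jz^j,\qquad0<|z|<r_1 .$$
To exclude the negative powers we use that (7) is uniform in $\rho$. For fixed $\rho$ with $8\rho<r_1$ the numbers $c_{\rho,k}-c_k$ are bounded and $u_k-c_k\to h$ uniformly on $R_\rho$; letting $k\to\infty$ along a subsequence, $\int_{R_\rho}|h-d_\rho|\le C\rho^2$ for some constant $d_\rho$, with $C$ independent of $\rho$. As $h$ is harmonic, the mean value property on discs of radius $\rho$ gives $|h-d_\rho|\le C$ on $2\rho\le|z|\le4\rho$. So the oscillation of $h$ on every small circle about $O$ is at most $2C$. For $j>0$ the $j$-th Fourier coefficient of $h$ on $|z|=r$ is $\frac12(a_jr^j+\bar a_{-j}r^{-j})$; it is bounded as $r\to0$, so $a_{-j}=0$. Hence $h-2m\log|z|$ extends harmonically over $O$. Since $W'$ is single-valued near $O$ and $|W'|=e^h$, $W'=z^{2m}\cdot(\text{nonvanishing holomorphic})$ there, and likewise at every point of $\Lambda$.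

Consequently $W$ is meromorphic on $\mathbb C$, and its derivative has zeros of order $2m$ at the points of $\Lambda$, double poles at the points of $\widetilde\Sigma$, and no other zeros or poles.

**Step 5: $\chi_1=\chi_2=1$ and $\operatorname{Im}(\bar t_1t_2)\ne0$.** If $m=0$, $h$ is harmonic on $Y$, hence constant, so $W'$ is a nonzero constant $c$. Then $\chi_i=1$, $t_1=ca$, $t_2=icb$, and $\operatorname{Im}(\bar t_1t_2)=|c|^2ab\ne0$.

If $m\ge1$, let $y=(W')^{-1/2}$, which is meromorphic on $\mathbb C$ since $W'$ has only even orders. By (10) it has multipliers $\mu_1,\mu_2$ along $a,ib$ with $\mu_i^2=\chi_i^{-1}$, so $|\mu_i|=1$. From $\frac{y'}y=-\frac12\frac{W''}{W'}$,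
$$J:=\frac{y''}y=\Big(\frac{y'}y\Big)'+\Big(\frac{y'}y\Big)^2=-\tfrac12\{W,z\}.$$
This function is elliptic and holomorphic off $\Lambda$, including at $\widetilde\Sigma$, where $W$ is an immersion into $\mathbb{CP}^1$. At $0$, $y=z^{-m}\cdot(\text{unit})$, so $J=m(m+1)z^{-2}+O(z^{-1})$. The residue vanishes, so $J=m(m+1)\wp+B$. Thus $y$ solves (5) with $n=m$. By Lemma 1, part 1, $\mu_i=\pm1$, so $\chi_i=1$. Since $W'=y^{-2}$, Lemma 1, part 2 gives $\operatorname{Im}(\bar t_1t_2)\ne0$.

**Step 6: contradiction at order $\delta_k^2$.** Let $p_i,q_i$ be the entries of $A_i$. As $p_i/\bar p_i=p_i^2/|p_i|^2\to\chi_i=1$ and $|p_i|\to1$, after a subsequence $p_i\to s_i\in\{\pm1\}$. From $\frac{2q_i}{\delta_k\bar p_i}\to t_i$ we get $q_i=\frac{\delta_k}2s_i(t_i+o(1))$. Lemma 4 gives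
$$[A_1,A_2]_{11}-1=\tfrac{i\delta_k^2}2\big(\operatorname{Im}(\bar t_1t_2)+o(1)\big),$$
so $|[A_1,A_2]_{11}-1|\ge c\,\delta_k^2$ for some $c>0$ and all large $k$. But (9) bounds it by $C\varepsilon_k^2\delta_k^2=o(\delta_k^2)$, a contradiction.

Both cases are impossible, so Theorem A holds. Taking $\ell=2g-2$, for every $g\ge2$ there are conformal structures of genus $g$ and points $P$ carrying no spherical metric with a single conical point at $P$ of angle $2\pi(4g-3)$: the conjecture is false for every $g\ge2$. $\blacksquare$
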